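# Hopf orders in $p$-adic group algebras and the Swan property

Throughout, $p$ is a prime, $K$ is a finite extension of $\mathbb Q_p$ with valuation ring $R$, uniformizer $\pi$ and residue field $k=R/\pi$, and $G$ is a finite group. For a finite extension $F/K$ we write $R_F$ and $k_F$ for its valuation ring and residue field, and $\zeta_n$ for a primitive $n$-th root of unity in an algebraic closure $\bar K$. "Unramified" and "totally ramified" both include the trivial extension; "ramified" means not unramified. Modules are left and finitely generated.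

## 1. The group ring of a $p$-group

For a ring $S$, the group $G_0(S)$ is generated by classes $[M]$ of finitely generated $S$-modules, with a relation $[M]=[M']+[M'']$ for each exact sequence $0\to M'\to M\to M''\to 0$. For a semisimple ring it is free abelian on the simple modules, so there $[V]=[V']$ means $V\cong V'$.

Let $B$ be a finite-dimensional semisimple $K$-algebra, for instance $K[G]$. An **$R$-order** in $B$ is a subring $\Lambda$ containing $R$ that is finitely generated over $R$ and spans $B$ over $K$. Extension of scalars gives
$$\varphi_\Lambda: G_0(\Lambda)\to G_0(B),\qquad [M]\mapsto [K\otimes_R M].$$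
We say that $\Lambda$ **has the Swan property** if $\varphi_\Lambda$ is an isomorphism. For $\Lambda=R$, $B=K$ it does: $G_0(R)=\mathbb Z$ by the structure theorem, since $[k]=[R]-[\pi R]=0$.

A **lattice** in a $B$-module $V$ is a $\Lambda$-submodule that is finitely generated over $R$ and spans $V$. Every $V$ contains one: take $\Lambda v_1+\dots+\Lambda v_n$ with $v_1,\dots ,v_n$ generators. Write $tM$ for the $R$-torsion submodule of $M$ and $\bar M=M/tM$; then $\bar M$ is a lattice in $KM:=K\otimes_R M$. A simple $\Lambda$-module $S$ satisfies $\pi S=0$, because $\pi S$ is a submodule and $\pi S=S$ would force $S=0$ by Nakayama. A torsion module has finite length.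

**Lemma 1.** The map $\varphi_\Lambda$ is surjective, and its kernel is generated by the classes of the simple $\Lambda$-modules.

*Proof.* Surjectivity holds because lattices exist, and simple modules are torsion, so their classes lie in the kernel. Let $[M]-[N]\in\ker\varphi_\Lambda$; every element of $G_0(\Lambda)$ has the form $[M]-[N]$. Then $KM\cong KN$, so we may view $\bar M$ and $\bar N$ as lattices in one module $V$. For large $n$ we have $\pi^n\bar N\subset\bar M$, and $\pi^n\bar N\cong\bar N$. Hence
$$[M]-[N]=[tM]-[tN]+[\bar M/\pi^n\bar N],$$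
a combination of classes of torsion modules. $\square$

**Proposition 2.** If $G$ is a $p$-group, then $R[G]$ has the Swan property.

*Proof.* A simple $R[G]$-module is a simple $k[G]$-module. A $p$-group acting linearly on a nonzero finite $\mathbb F_p$-vector space has a nonzero fixed vector, because the number of fixed vectors is congruent to the order of the space modulo $p$, hence divisible by $p$, and $0$ is fixed. So the only simple module is $k$ with trivial action. With $R$ the trivial lattice, $[k]=[R]-[\pi R]=0$, since $\pi R\cong R$. By Lemma 1, $\ker\varphi=0$. $\square$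

The proof used two things: there is one simple module, and it is the reduction modulo $\pi$ of a lattice. For arbitrary $G$, a theorem of Swan says that $R[G]$ still has the Swan property; we use it as a known result. Now ask what changes when the group ring is replaced by a larger order that keeps the Hopf algebra structure.

## 2. Hopf orders: the conjecture and the results

The group algebra $K[G]$ is a Hopf algebra with $\Delta(g)=g\otimes g$, $\varepsilon(g)=1$, $S(g)=g^{-1}$, extended linearly. A **Hopf $R$-order** in $K[G]$ is an $R$-order $\Lambda\supset R[G]$ with $\Delta(\Lambda)\subset\Lambda\otimes_R\Lambda$, $\varepsilon(\Lambda)\subset R$ and $S(\Lambda)\subset\Lambda$. Its dual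
$$A=\{f\in\mathrm{Map}(G,K): f(\Lambda)\subset R\}$$
is a Hopf order in the Hopf algebra $\mathrm{Map}(G,K)$, and $\Lambda=A^D$ is recovered as the set of $x\in K[G]$ with $f(x)\in R$ for all $f\in A$. Conversely each Hopf order $A$ in $\mathrm{Map}(G,K)$ consists of functions integral over $R$, so $A\subset\mathrm{Map}(G,R)$ and $A^D\supset R[G]$. The two points of view are equivalent.

*Example.* Let $K=\mathbb Q_2$, $G=C_2=\{1,z\}$, $e_\pm=\frac{1\pm z}2$. An order containing $\mathbb Z_2[C_2]$ lies in the maximal order $\mathbb Z_2e_+\oplus\mathbb Z_2e_-$, in which $\mathbb Z_2[C_2]$ has index $2$. So there are at most two Hopf orders. Both occur, since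
$$\Delta(e_+)=e_+\otimes e_++e_-\otimes e_-,\qquad \Delta(e_-)=e_+\otimes e_-+e_-\otimes e_+,$$
$\varepsilon(e_+)=1$, $\varepsilon(e_-)=0$ and $S(e_\pm)=e_\pm$. The dual of $\mathbb Z_2[C_2]$ is $\mathrm{Map}(C_2,\mathbb Z_2)$. The dual of the maximal order consists of the $f$ with $\frac{f(1)\pm f(z)}2\in\mathbb Z_2$, that is, of the pairs $(f(1),f(z))\in\mathbb Z_2^2$ with $f(1)\equiv f(z)\bmod 2$. Both Hopf orders have the Swan property: the first by Proposition 2, the second because it is $\mathbb Z_2\times\mathbb Z_2$.

The following is stated as a conjecture in Philippe Cassou-Noguès, Martin J. Taylor, "On the Quadratic Structure of Torsors over Affine Group Schemes", arXiv:2509.04978 (2025): *every Hopf $R$-order in $K[G]$ has the Swan property.* Besides Swan's theorem, a result of Jensen and Larson gives it for $G$ abelian when $K$ contains the $e$-th roots of unity, $e$ the exponent of $G$. We shall prove that the conjecture is false, and say precisely over which $K$ it holds.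

**Theorem A.** Let $G$ be a $p$-group and let $K(\zeta_p)/K$ be unramified. Assume either

1. $G$ is non-abelian, or
2. $G$ is abelian of exponent $p^t$, $t\ge 1$, and $K(\zeta_{p^t})/K(\zeta_p)$ is not totally ramified.

Then some Hopf $R$-order in $K[G]$ does not have the Swan property.

**Theorem B.** If $K(\zeta_p)/K$ is ramified, then for every finite $G$ every Hopf $R$-order in $K[G]$ has the Swan property. Together with Theorem A: the conjecture holds over $K$ (for all $G$ and all $A^D$) if and only if $K(\zeta_p)/K$ is ramified.

**Theorem C.** Let $G=P\times P'$ with $P\ne1$ a $p$-group of exponent $p^t$ and $p\nmid|P'|$ (this covers all nilpotent $G$ with $p\mid|G|$). All Hopf $R$-orders in $K[G]$ have the Swan property if and only if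

* (i) $K(\zeta_p)/K$ is ramified, or
* (ii) $P$ is abelian and $K(\zeta_{p^t})/K(\zeta_p)$ is totally ramified.

**Theorem D.** If $K\ni\zeta_e$, $e$ the exponent of $G$, and the Sylow $p$-subgroups of $G$ are abelian, then every Hopf $R$-order in $K[G]$ has the Swan property.

Theorem D extends the result of Jensen and Larson. For $p$-groups its abelian hypothesis is necessary: if $G$ is a non-abelian $p$-group and $\zeta_e\in K$, then $\zeta_p\in K$ and Theorem A, case 1, applies. In particular the conjecture fails even when $K$ contains all $e$-th roots of unity. For $p=2$ we have $\zeta_2=-1\in K$ for every $K$, so case 1 applies to every non-abelian $2$-group over every $K$.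

## 3. The kernel of $\varphi_\Lambda$ as a quotient of the group of torsion classes

Lemma 1 gives generators of the kernel. To show that a kernel is nonzero we also need all the relations. Let $\Lambda$ be an $R$-order in a semisimple $K$-algebra $B$, and let $T(\Lambda)$ be the free abelian group on the isomorphism classes of simple $\Lambda$-modules. A torsion module $X$ has a class $[X]\in T(\Lambda)$, the sum of its composition factors. For lattices $M,N$ in the same $V$ put
$$[M:N]=[M/U]-[N/U]\in T(\Lambda),\qquad U\subset M\cap N\text{ a lattice}.$$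
Replacing $U$ by a smaller lattice $U'$ adds $[U/U']$ to both terms, and any two choices contain their intersection, so this is independent of $U$. Choosing $U$ in a triple intersection shows $[M:N]+[N:Q]=[M:Q]$.

Let $\alpha\in\mathrm{Aut}_B(V)$. Since $\alpha$ induces isomorphisms $N/U\cong\alpha N/\alpha U$, we have $[\alpha N:\alpha M]=[N:M]$, hence
$$[M:\alpha M]=[M:N]+[N:\alpha N]+[\alpha N:\alpha M]=[N:\alpha N].$$
So $[M:\alpha M]$ depends only on $\alpha$. Let $D(\Lambda)\subset T(\Lambda)$ be the subgroup generated by all $[M:\alpha M]$, over all $V$ and $\alpha$. For $\Lambda=R$, $\alpha=\pi$ on $V=K$ gives $[R:\pi R]=[k]$, so $D(R)=T(R)$.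

**Lemma 3.** The map $T(\Lambda)\to G_0(\Lambda)$ induces an isomorphism $T(\Lambda)/D(\Lambda)\cong\ker\varphi_\Lambda$.

*Proof.* In $G_0(\Lambda)$ the element $[M:\alpha M]$ becomes $[M]-[\alpha M]=0$, so the map is defined on $T/D$, and it is onto the kernel by Lemma 1. For injectivity we build a map $\delta:G_0(\Lambda)\to T/D$ that is a left inverse.

**Definition of $\delta$.** Fix a lattice in one representative $V_i$ of each class of simple $B$-modules. This gives a standard lattice in each $\bigoplus V_i^{n_i}$. In an arbitrary $V$, call the image of the standard lattice under any isomorphism $\bigoplus V_i^{n_i}\cong V$ *admissible*. Two admissible lattices in $V$ differ by an element of $\mathrm{Aut}_B(V)$. Hence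
$$\delta(M):=[tM]+[\bar M:Y]\in T/D,\qquad Y\text{ admissible in }KM,$$
does not depend on $Y$: if $Y_1=\alpha Y$, then $[\bar M:Y_1]=[\bar M:Y]+[Y:\alpha Y]$.

**Additivity.** Let $0\to M'\to M\to M''\to0$ be exact, with associated $0\to V'\to V\to V''\to0$. Take admissible $Y'\subset V'$, $Y''\subset V''$ and a $B$-linear splitting $s:V''\to V$. Then $Y=Y'\oplus s(Y'')$ is admissible, $Y\cap V'=Y'$, and $Y$ has image $Y''$. Multiplying all three by a power of $\pi$, which is a $B$-automorphism, we may assume $Y'\subset\bar M'$, $Y\subset\bar M$, $Y''\subset\bar M''$. The map $\bar M\to\bar M''$ is onto with kernel $\bar M\cap V'\supset\bar M'$. Dividing $0\to\bar M\cap V'\to\bar M\to\bar M''\to0$ by $0\to Y'\to Y\to Y''\to0$ gives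
$$[\bar M:Y]=[\bar M\cap V':\bar M']+[\bar M':Y']+[\bar M'':Y''].$$
Apply the snake lemma to the map from $0\to tM\to M\to\bar M\to0$ to $0\to tM''\to M''\to\bar M''\to0$. The kernels are $tM'$, $M'$, $\bar M\cap V'$, and the last two vertical maps are onto. So
$$0\to tM'\to M'\to\bar M\cap V'\to\mathrm{coker}(tM\to tM'')\to0$$
is exact, and $\mathrm{coker}(tM\to tM'')\cong(\bar M\cap V')/\bar M'$. As $tM'$ is the kernel of $tM\to tM''$,
$$[tM]=[tM']+[tM'']-[\bar M\cap V':\bar M'].$$
Adding the two formulas yields $\delta(M)=\delta(M')+\delta(M'')$.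

**Conclusion.** So $\delta$ is defined on $G_0(\Lambda)$. On a torsion module $\delta(X)=[X]$, hence $T/D\to G_0(\Lambda)\to T/D$ is the identity and the first map is injective. $\square$

For a finite product of orders, $T$, $D$ and $\ker\varphi$ are the direct sums of those of the factors.

**Lemma 4.** Let $\Lambda$ be commutative and local with residue field $\kappa$, and $B=\prod L_i$ with $L_i$ fields with residue fields $l_i$. Then $\ker\varphi_\Lambda\cong\mathbb Z/\gcd_i[l_i:\kappa]$.

*Proof.* Here $T(\Lambda)=\mathbb Z[\kappa]$. The image of $\Lambda$ in $L_i$ is integral over $R$, so it lies in $R_{L_i}$, and the kernel of $\Lambda\to R_{L_i}\to l_i$ is a prime ideal with finite quotient, hence the maximal ideal. So $\kappa\subset l_i$, and $[l_i]=[l_i:\kappa][\kappa]$ in $T(\Lambda)$. A $B$-module $V=\prod L_i^{n_i}$ contains the lattice $M=\prod R_{L_i}^{n_i}$. An automorphism is $\alpha=(\alpha_i)$ with $\alpha_i\in GL_{n_i}(L_i)$, and $M$, $\alpha M$ are products of $R_{L_i}$-lattices, so $[M:\alpha M]$ is an integral combination of the $[l_i]$. Thus $D(\Lambda)\subset\sum_i\mathbb Z[l_i:\kappa][\kappa]$.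 For $V=L_i$ and $\alpha$ a uniformizer of $L_i$ we get $[R_{L_i}:\alpha R_{L_i}]=[l_i]$, so equality holds. Now use Lemma 3. $\square$

## 4. The dihedral group of order $8$ over $\mathbb Q_2$

Let $K=\mathbb Q_2$ and $G=D_8=\langle x,y\rangle$ with $x^2=y^2=1$, $xy=zyx$, where $\langle z\rangle$ is the center, of order $2$. Put $\Lambda=\mathbb Z_2[G]\cdot\{1,\frac{1+z}2\}$, that is, $\mathbb Z_2[G]+\mathbb Z_2[G]e_+$ with $e_\pm=\frac{1\pm z}2$. As $e_+$ is a central idempotent, $\Lambda$ is a ring; as $\Delta(ge_+)=(g\otimes g)\Delta(e_+)$, the formulas of Section 2 show that it is a Hopf order. Since $e_\pm\in\Lambda$, it splits: $\Lambda=\Lambda_+\times\Lambda_-$. In $\Lambda_+=\Lambda e_+$ the element $z$ becomes $1$, so $\Lambda_+=\mathbb Z_2[C_2\times C_2]$, which has the Swan property by Proposition 2. In $\Lambda_-=\Lambda e_-$ it becomes $-1$: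
$$\Lambda_-=\mathbb Z_2\langle x,y\rangle/(x^2=y^2=1,\ xy=-yx),$$
with basis $1,x,y,xy$. It is an order in $M_2(\mathbb Q_2)$ via
$$x=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad y=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad xy=\begin{pmatrix}0&1\\-1&0\end{pmatrix}=-yx;$$
these matrices and the identity are linearly independent. Modulo $2$ the sign disappears and $\Lambda_-/2=\mathbb F_2[C_2\times C_2]$, so $\Lambda_-$ has exactly one simple module $S=\mathbb F_2$.

**Trying the argument of Proposition 2.** One would like to write $[S]=[M]-[2M]=[M/2M]$ for a lattice $M$. For $\mathbb Z_2[G]$ the trivial lattice does this. But that lattice is a module over $\Lambda_+$, and $\Lambda_+$ and $\Lambda_-$ share no module. The only simple $M_2(\mathbb Q_2)$-module is $V=\mathbb Q_2^2$, so each $\Lambda_-$-lattice has even rank and $[M/2M]$ is an even multiple of $[S]$. The argument stops here: reductions give only $2[S]$.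

This alone does not disprove the Swan property, since $D$ contains $[M:\alpha M]$ for every automorphism $\alpha$, not only for $\alpha=2$. For comparison take $G=C_4=\langle g\rangle$ over $\mathbb Q_2$, with $z=g^2$ and $\frac{1+z}2$ adjoined in the same way. Then $\Lambda_-=\mathbb Z_2[i]$, and all lattices again have even rank; but $\alpha=1+i$ gives $[\mathbb Z_2[i]:(1+i)\mathbb Z_2[i]]=[S]$, and $\ker\varphi_{\Lambda_-}=0$.

For $D_8$ nothing rescues us. A module is $V^n$, and its automorphisms are the $\alpha'\in GL_n(\mathbb Q_2)=\mathrm{Aut}(V^n)$, because $\mathrm{End}(V)=\mathbb Q_2$. On $V^n=\mathbb Q_2^n\otimes V$ the automorphism acts with determinant $\det(\alpha')^2$, so $[M:\alpha'M]=2v(\det\alpha')[S]$. Here we used that the class of a torsion module is its $\mathbb Z_2$-length times $[S]$, so that $[M:\alpha' M]$ is the valuation of the determinant. Hence $D(\Lambda_-)=2\mathbb Z[S]$, and by Lemma 3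
$$\ker\varphi_\Lambda=\ker\varphi_{\Lambda_-}\cong\mathbb Z/2.$$
So $\Lambda$ does not have the Swan property, and the conjecture is false.

The mechanism is visible: adjoining the maximal order of the group algebra of a central subgroup $Z$ cuts off the trivial representation, while each remaining factor still reduces to the group algebra of a $p$-group, with a single simple module of dimension one. On such a factor every determinant was a square because the representation dimension was $2$ and not $1$.

## 5. Adjoining the maximal order of a central subgroup: proof of Theorem A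

Let $F=K(\zeta_p)$ and $O=R_F$. By hypothesis $F/K$ is unramified, so $\pi$ is a uniformizer of $F$.

**Step 1: choice of $Z$.** We choose a central subgroup $Z\le G$ of order $p$. In case 1 take $Z\subset Z(G)\cap[G,G]$; this is possible because $[G,G]\ne1$ is a normal subgroup of a $p$-group and so meets the center nontrivially. In case 2 take $Z=\langle g^{p^{t-1}}\rangle$ with $g\in G$ of order $p^t$.

**Step 2: the maximal order of $K[Z]$ is a Hopf order.** The cyclotomic polynomial $\Phi_p$ splits over $K$ into $h=(p-1)/[F:K]$ irreducible factors of degree $[F:K]$, so $K[Z]\cong K\times F^h$, with maximal order $C=R\times O^h\supset R[Z]$. To compute $\Delta(C)$ we pass to $O$, where idempotents are explicit. Since $F/K$ is unramified, $O=R[a]$, where the reduction of $a$ generates $k_F$ over $k$; the minimal polynomial of $a$ splits over $O$, as $F/K$ is Galois, with roots distinct modulo $\pi$. So $O\otimes_RO\cong\prod O$ by the Chinese remainder theorem. Hence $O\otimes_RC$ is a product of $p$ copies of $O$, so it is the maximal order $\bigoplus_\chi Oe_\chi$ of $F[Z]$, where $\chi$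 runs over the characters of $Z$ and $e_\chi=\frac1p\sum_{z\in Z}\chi(z^{-1})z$. We have
$$\Delta(e_\chi)=\sum_{\psi\psi'=\chi}e_\psi\otimes e_{\psi'},$$
because $(\psi\otimes\psi')(\Delta(e_\chi))=(\psi\psi')(e_\chi)$ is $1$ if $\psi\psi'=\chi$ and $0$ otherwise. Therefore
$$\Delta(C)\subset(K[Z]\otimes_KK[Z])\cap\big(O\otimes_R(C\otimes_RC)\big)=C\otimes_RC.$$
The equality holds because $1$ is part of an $R$-basis of $O$: writing $O=R\oplus O'$, we have $O\otimes(C\otimes C)=(C\otimes C)\oplus O'\otimes(C\otimes C)$, and an element of $K[Z]\otimes K[Z]$ has no component in the second summand. The antipode is an automorphism of $K[Z]$, so it preserves the maximal order. The counit sends $C$ to integral elements of $K$, that is, to $R$.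

**Step 3: the Hopf order in $K[G]$.** Put $\Lambda=R[G]\,C=\sum_{g\in G}gC$. Since $C$ is central, $\Lambda$ is a ring; it is finitely generated over $R$ and contains $R[G]$. Moreover
$$\Delta(gc)=(g\otimes g)\Delta(c)\in\Lambda\otimes\Lambda,\qquad S(gc)=S(c)g^{-1}\in\Lambda,\qquad\varepsilon(gc)=\varepsilon(c)\in R.$$
So $\Lambda$ is a Hopf $R$-order in $K[G]$.

**Step 4: a factor with one simple module.** Since $zC=C$ for $z\in Z$, the ring $\Lambda$ is free over $C$ on representatives of $G/Z$. A factor $O$ of $C$ comes with a homomorphism $\theta:Z\to O^\times$. It is nontrivial, since the trivial character belongs to the factor $R$, hence faithful. Cutting by the corresponding central idempotent gives a direct factor $\Lambda_\theta$ of the ring $\Lambda$, free over $O$ of rank $|G/Z|$, and an $O$-order in a direct factor $B_\theta$ of $K[G]$, which is an $F$-algebra in which $z\in Z$ equals $\theta(z)$. By compatibility with products it suffices to show $\ker\varphi_{\Lambda_\theta}\ne0$.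

As $\theta(z)^p=1$ and $k_F$ has characteristic $p$, we have $\theta(z)\equiv1\bmod\pi$. So $\Lambda_\theta/\pi\Lambda_\theta$ is spanned over $k_F$ by the images of $G$, with $Z$ mapping to $1$; it is a quotient of $k_F[G/Z]$ of the same dimension, so it equals $k_F[G/Z]$. As in Proposition 2, the only simple module is $S=k_F$ with trivial action. Hence $T(\Lambda_\theta)=\mathbb Z[S]$ and $[X]=\mathrm{length}_O(X)[S]$.

For a $B_\theta$-module $V$ and $\alpha\in\mathrm{Aut}_{B_\theta}(V)$ we claim
$$[M:\alpha M]=v_F\big(\det\nolimits_F(\alpha|V)\big)[S].\tag{1}$$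
Choose $n$ with $\pi^n\alpha M\subset M$ and take $U=\pi^n\alpha M$. By elementary divisors, $M/U$ has $O$-length $v_F(\det(\pi^n\alpha))=n\dim_FV+v_F(\det\alpha)$, and $\alpha M/U$ has length $n\dim_FV$. Subtract.

**Step 5: case 1.** We show that all determinants in (1) are $p$-th powers in $F$. Let $\bar F$ be an algebraic closure of $F$. On $\bar F\otimes_FV$ the group $Z$ acts by $\theta$. Decompose it into isotypic parts $\bigoplus_iV_i$, $V_i\cong W_i\otimes U_i$, with distinct irreducible $\bar F[G]$-modules $W_i$ on which $Z$ acts by $\theta$, and $U_i=\mathrm{Hom}_{\bar F[G]}(W_i,\bar F\otimes_FV)$. The dimension $r_i=\dim W_i$ divides $|G|$, so it is a power of $p$. It is not $1$: a one-dimensional representation is trivial on $[G,G]\supset Z$, and $\theta\ne1$. So $p\mid r_i$. By Schur's lemma $\alpha$ acts on $V_i$ through an automorphism $a_i$ of $U_i$. With $u_i=\det a_i$,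
$$\det\nolimits_F(\alpha|V)=\prod_iu_i^{r_i}=\beta^p,\qquad\beta=\prod_iu_i^{r_i/p}\in\bar F^\times.$$
It remains to see that $\beta\in F$. Let $\sigma\in\mathrm{Gal}(\bar F/F)$ act on $\bar F\otimes_FV$ through the first factor; this semilinear action commutes with $G$ and $\alpha$. Choose a basis of $V_i$ coming from bases of $W_i$ and $U_i$, so that $g\in G$ acts by $\rho_i(g)\otimes1$ and $\alpha$ by $1\otimes a_i$. In the $\sigma$-image of this basis, $g$ acts by $\sigma(\rho_i(g))\otimes1$ and $\alpha$ by $1\otimes\sigma(a_i)$. So $\sigma V_i$ is the isotypic part $V_{\sigma i}$ of the conjugate irreducible representation, with $r_{\sigma i}=r_i$ and $u_{\sigma i}=\sigma(u_i)$. Hence $\sigma(\beta)=\beta$ for all $\sigma$, so $\beta\in F^\times$. By (1), $D(\Lambda_\theta)\subset p\,\mathbb Z[S]$, and by Lemma 3 $\ker\varphi_{\Lambda_\theta}$ surjects onto $\mathbb Z/p$.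

**Step 6: case 2.** Now $B_\theta$ is a product of fields $F(\chi)$, with $\chi$ running over characters of $G$ that extend $\theta$. Since $\chi(g)^{p^{t-1}}=\theta(g^{p^{t-1}})\ne1$, the root of unity $\chi(g)$ has order exactly $p^t$, so every $F(\chi)$ equals $E=F(\zeta_{p^t})=K(\zeta_{p^t})$. By hypothesis the residue degree $f$ of $E/F$ is greater than $1$. The ring $\Lambda_\theta$ is local with residue field $k_F$, because $\pi$ lies in its radical and $k_F[G/Z]$ is local with residue field $k_F$. By Lemma 4, $\ker\varphi_{\Lambda_\theta}\cong\mathbb Z/f\ne0$. $\blacksquare$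

### Abelian counterexamples

Let $K=\mathbb Q_2(\sqrt3)$ and $G=C_4$. This $K$ is ramified over $\mathbb Q_2$, so it does not contain $\zeta_3$, and $K(\zeta_4)=K(\sqrt{-3})=K(\zeta_3)$ is unramified of degree $2$ over $K=K(\zeta_2)$. Case 2 applies. Concretely, with $\varpi=1+\sqrt3$ a uniformizer (its norm is $-2$), the factor is $\Lambda_\theta=R[x]/(x^2+1)$. Modulo $\varpi$ it is $\mathbb F_2[x]/(x+1)^2$, local with residue field $\mathbb F_2$, while the field $K(\zeta_3)$ has residue field $\mathbb F_4$. So $\ker\varphi_{\Lambda_\theta}\cong\mathbb Z/2$. The automorphism $1+i$, which helped over $\mathbb Q_2$, now has valuation $1$ in a field with residue degree $2$ and contributes $2[S]$.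

For every $p$ there is an abelian example. Let $N$ be unramified of degree $p$ over $\mathbb Q_p$. As $N/\mathbb Q_p$ is unramified and $\mathbb Q_p(\zeta_{p^2})/\mathbb Q_p$ totally ramified,
$$\mathrm{Gal}(N(\zeta_{p^2})/\mathbb Q_p(\zeta_p))=\langle\sigma\rangle\times\langle\tau\rangle\cong C_p^2,$$
with inertia group $\langle\tau\rangle=\mathrm{Gal}(N(\zeta_{p^2})/N(\zeta_p))$ and $\langle\sigma\rangle=\mathrm{Gal}(N(\zeta_{p^2})/\mathbb Q_p(\zeta_{p^2}))$. Let $K$ be the fixed field of $\sigma\tau$. Then $\zeta_p\in K$. As $\langle\sigma\tau\rangle\cap\langle\tau\rangle=1$, the extension $N(\zeta_{p^2})/K$ is unramified, of degree $p$. As $\sigma$ fixes $\zeta_{p^2}$ and $\tau$ moves it, $\zeta_{p^2}\notin K$, so $K(\zeta_{p^2})=N(\zeta_{p^2})$. Theorem A, case 2, applies to $G=C_{p^2}$.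

## 6. Hopf orders in function algebras, subgroups and quotients

For the positive results we must find all simple $\Lambda$-modules of an arbitrary Hopf order. The first tool describes how a Hopf order in a function algebra splits into local rings. We use that a commutative ring that is finite over a complete discrete valuation ring is the product of its localizations at its finitely many maximal ideals.

**Lemma 5.** Let $L$ be a finite extension of $\mathbb Q_p$ with valuation ring $R_L$ and residue field $l$, let $Q$ be a finite group, and let $H$ be a Hopf $R_L$-order in $\mathrm{Map}(Q,L)$. For $q\in Q$ let $\bar e_q:H\to l$ be the map $f\mapsto f(q)$ modulo the maximal ideal.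

1. $N=\{q:\bar e_q=\bar e_1\}$ is a normal subgroup, and $\bar e_q=\bar e_{q'}$ if and only if $qN=q'N$.
2. The indicator functions of the cosets of $N$ lie in $H$, and $H\cap\mathrm{Map}(Q/N,L)=\mathrm{Map}(Q/N,R_L)$. The ring $1_NH$ is isomorphic to the restriction of $H$ to $N$, and is local with residue field $l$.
3. $N$ is a $p$-group.

*Proof.* Recall $H\subset\mathrm{Map}(Q,R_L)$, so the $\bar e_q$ are ring homomorphisms.

**Part 1.** We have $\Delta f(q,q')=f(qq')$, so $\bar e_{qq'}=(\bar e_q\otimes\bar e_{q'})\circ\Delta$. Thus $q\mapsto\bar e_q$ is a homomorphism from $Q$ to the group of $R_L$-algebra homomorphisms $H\to l$ under convolution, and $N$ is its kernel.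

**Part 2.** The extension $H\subset\mathrm{Map}(Q,R_L)=R_L^{|Q|}$ is integral, so each maximal ideal of $H$ is the contraction of a maximal ideal of $R_L^{|Q|}$, that is, equals $\ker\bar e_q$ for some $q$. The residue field is $l$, and $\ker\bar e_q$ determines the $R_L$-algebra map $\bar e_q$. So the maximal ideals of $H$ correspond to the cosets of $N$. Let $e\in H$ be the idempotent of the local factor at $\ker\bar e_q$. It is a function with values in $\{0,1\}$, and $e(q')=1$ exactly when $\bar e_{q'}(e)=1$, that is, when $\ker\bar e_{q'}=\ker\bar e_q$, that is, when $q'\in qN$. So $e$ is the indicator of $qN$. Hence $\mathrm{Map}(Q/N,R_L)\subset H$, and the other inclusion holds as $H\subset\mathrm{Map}(Q,R_L)$. Finally $1_NH$ is the local factor at $\ker\bar e_1$, and restriction to $N$ kills the other factors and is injective on this one.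

**Part 3.** Suppose $q\in N$ has prime order $\ell\neq p$. Put $Y=\langle q\rangle$, and let $H_Y$ be the restriction of $H$ to $Y$, a Hopf order in $\mathrm{Map}(Y,L)$. It is a quotient of the local ring $1_NH$, hence local. Let $R'$ be the valuation ring of $L'=L(\zeta_\ell)$. The dual order $\Gamma\subset L[Y]$ contains $R_L[Y]$. As $\ell$ is a unit, the idempotents of $L'[Y]$ lie in $R'[Y]$, so $R'[Y]$ is the maximal order of the commutative algebra $L'[Y]$, and $R'\otimes\Gamma\supset R'[Y]$ must equal it. Dualizing, $R'\otimes H_Y=\mathrm{Map}(Y,R')$, hence $H_Y=\mathrm{Map}(Y,R_L)$, because $R'$ is free and nonzero over $R_L$. This ring is not local, a contradiction. By Cauchy's theorem $N$ is a $p$-group. $\square$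

*Example.* For the two Hopf orders in $\mathbb Q_2[C_2]$, the dual $\mathrm{Map}(C_2,\mathbb Z_2)$ of the group ring has $N=1$, and the dual $\{(a,b):a\equiv b\bmod2\}$ of the maximal order has $N=C_2$.

In the language of group schemes, $\mathcal G=\mathrm{Spec}\,H$ is finite flat with constant generic fibre $Q$, $1_NH$ is the algebra of the connected component $\mathcal G^0$, and the étale quotient is the constant group $Q/N$. We shall not need this language.

The second tool concerns subgroups and quotients. Write $\Delta(\lambda)=\sum\lambda_1\otimes\lambda_2$, and so on; thus $\sum\lambda_1S(\lambda_2)=\varepsilon(\lambda)=\sum S(\lambda_1)\lambda_2$. For a Hopf order $\Lambda$ in $K[G]$ and $H\le G$ put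
$$\Lambda_H=\Lambda\cap K[H],\qquad\Lambda_H^+=\ker(\varepsilon:\Lambda_H\to R).$$
For $N\lhd G$ let $\Lambda_{G/N}$ be the image of $\Lambda$ in $K[G/N]$.

**Lemma 6.** Let $\Lambda$ be a Hopf $R$-order in $K[G]$, $H\le G$, $N\lhd G$.

1. $\Lambda_H$ is a Hopf order in $K[H]$, dual to the restriction of $A$ to $H$. The ring $\Lambda$ is a free right $\Lambda_H$-module.
2. $\Lambda_{G/N}$ is a Hopf order in $K[G/N]$, dual to $A\cap\mathrm{Map}(G/N,K)$, and $\Lambda/\Lambda\Lambda_N^+\cong\Lambda_{G/N}$.
3. If $V$ is a $\Lambda$-module, then $V_0=\{v\in V:\Lambda_N^+v=0\}$ is a $\Lambda$-submodule, and in a natural way a $\Lambda_{G/N}$-module.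

*Proof.* **Part 1.** $\Lambda/\Lambda_H$ is torsion-free, so $\Lambda_H$ is an $R$-direct summand of $\Lambda$. Hence $\Delta(\Lambda_H)\subset(\Lambda\otimes\Lambda)\cap(K[H]\otimes K[H])=\Lambda_H\otimes\Lambda_H$, and the other axioms are clear. An element $x\in K[H]$ lies in $\Lambda$ if and only if $f(x)\in R$ for all $f\in A$, and $f(x)$ depends only on $f|_H$; this is the duality statement. Also $k\otimes\Lambda_H\subset k\otimes\Lambda$ is a Hopf subalgebra. By the Nichols–Zoeller theorem (Amer. J. Math. 111 (1989): a finite-dimensional Hopf algebra is free over Hopf subalgebras), $k\otimes\Lambda$ is free as a right $k\otimes\Lambda_H$-module, of rank $|G:H|$. Lifting a basis gives a map $\Lambda_H^{|G:H|}\to\Lambda$ of right modules, which is onto by Nakayama; as the $R$-ranks agree, it is an isomorphism.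

**Part 2.** $K[G]\to K[G/N]$ is a homomorphism of Hopf algebras, so the image of $\Lambda$ is a Hopf order. For $f\in\mathrm{Map}(G/N,K)$, $f(\Lambda_{G/N})\subset R$ means $f\in A$ when $f$ is viewed on $G$. Elements of $\Lambda_N^+$ map to $0$ in $K[G/N]$, so there is a surjection $\Lambda/\Lambda\Lambda_N^+\to\Lambda_{G/N}$. By part 1, $\Lambda/\Lambda\Lambda_N^+=\Lambda\otimes_{\Lambda_N}R$ is $R$-free of rank $|G/N|$, the rank of $\Lambda_{G/N}$. So the surjection is an isomorphism.

**Part 3.** For $\mu\in\Lambda_N^+$ and $\lambda\in\Lambda$ put $\mu\triangleleft\lambda=\sum S(\lambda_1)\mu\lambda_2\in\Lambda$. This is linear in $\lambda$, and for $\lambda=g\in G$ it is $g^{-1}\mu g\in K[N]$. So $\mu\triangleleft\lambda\in\Lambda\cap K[N]=\Lambda_N$, and $\varepsilon(\mu\triangleleft\lambda)=\varepsilon(\lambda)\varepsilon(\mu)=0$. Moreover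
$$\sum\lambda_1(\mu\triangleleft\lambda_2)=\sum\lambda_1S(\lambda_2)\mu\lambda_3=\mu\lambda.$$
Hence for $v\in V_0$ we get $\mu(\lambda v)=\sum\lambda_1(\mu\triangleleft\lambda_2)v=0$. So $V_0$ is a submodule; it is killed by $\Lambda_N^+$, hence by $\Lambda\Lambda_N^+$, and part 2 applies. $\square$

Let us say that $\Lambda$ *has only the trivial simple module* if $k$, with action through $\varepsilon$, is its only simple module. For example $R[G]$ with $G$ a $p$-group has this property. The maximal order $\mathbb Z_2\times\mathbb Z_2$ of $\mathbb Q_2[C_2]$ does not.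

**Lemma 7.** Let $N\lhd G$.

1. If $\Lambda_N$ has only the trivial simple module, then every simple $\Lambda$-module is a simple $\Lambda_{G/N}$-module.
2. If $\Lambda_N$ and $\Lambda_{G/N}$ have only the trivial simple module, so does $\Lambda$.

*Proof.* Let $V$ be a simple $\Lambda$-module. It is a finite-dimensional $k$-space, so it contains a simple $\Lambda_N$-submodule. This is trivial, so it lies in $V_0$. Thus $V_0\ne0$, and $V_0=V$ by simplicity. By Lemma 6, $V$ is a $\Lambda_{G/N}$-module, and it is simple as such. This is part 1; part 2 follows. $\square$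

## 7. Ramified $K(\zeta_p)/K$: proof of Theorem B

Assume that $F=K(\zeta_p)$ is ramified over $K$, and put $O=R_F$.

**Step 1: groups of order $p$.** We show that every Hopf order $\Gamma$ in $K[Y]$, $|Y|=p$, has only the trivial simple module. The idea is to view $\Gamma$, after extension to $O$, as functions on the character group. Over $F$ the map $x\mapsto(\chi\mapsto\chi(x))$ is an isomorphism of Hopf algebras $F[Y]\cong\mathrm{Map}(\hat Y,F)$, $\hat Y=\mathrm{Hom}(Y,F^\times)$, which sends $e_\chi$ to the indicator of $\chi$. So $O\otimes\Gamma$ is a Hopf order in $\mathrm{Map}(\hat Y,F)$. Lemma 5 attaches to it a subgroup of $\hat Y$. As $|\hat Y|=p$, this subgroup is trivial or all of $\hat Y$.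

Suppose it is trivial. Then all $e_\chi$ lie in $O\otimes\Gamma$, so $O\otimes\Gamma=\bigoplus_\chi Oe_\chi$. Reducing modulo the maximal ideal of $O$ we get $k_F\otimes_k(\Gamma/\pi\Gamma)\cong k_F^p$, so $\Gamma/\pi\Gamma$ is reduced, hence a product of fields. Therefore each local factor of $\Gamma$ has maximal ideal generated by $\pi$, which is not a zero divisor; so each local factor is a discrete valuation ring with uniformizer $\pi$. These are the valuation rings of the field factors of $K[Y]\cong K\times F^h$, where $h\ge1$. So $\pi$ is a uniformizer of $F$, and $F/K$ is unramified, contrary to hypothesis.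

So the subgroup is $\hat Y$, and $O\otimes\Gamma$ is local. Then $\Gamma$ has no nontrivial idempotents, hence is local. Its residue field is $k$, through $\varepsilon:\Gamma\to R\to k$. So $k$ is the only simple module.

**Step 2: $p$-groups.** We show by induction on $|N|$ that every Hopf order in $K[N]$, $N$ a $p$-group, has only the trivial simple module. For $N=1$ the order is $R$, and $|N|=p$ is Step 1. If $|N|>p$, choose a normal subgroup $N_1$ of order $p$ and apply Lemma 7, part 2: the Hopf orders $\Lambda_{N_1}$ and $\Lambda_{N/N_1}$ belong to smaller $p$-groups.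

**Step 3: arbitrary $G$.** Let $\Lambda$ be a Hopf order in $K[G]$ with dual $A$, and let $N\lhd G$ be the $p$-subgroup that Lemma 5 attaches to $A$. By Lemma 5, $A\cap\mathrm{Map}(G/N,K)=\mathrm{Map}(G/N,R)$, so by Lemma 6, part 2, $\Lambda_{G/N}=R[G/N]$. By Step 2, $\Lambda_N$ has only the trivial simple module. So by Lemma 7, part 1, each simple $\Lambda$-module $S$ is a module over $R[G/N]$, through $\Lambda\to\Lambda_{G/N}=R[G/N]$. By Swan's theorem for $R[G/N]$, $[S]=0$ in $G_0(R[G/N])$. Restriction along $\Lambda\to R[G/N]$ is exact, so $[S]=0$ in $G_0(\Lambda)$. By Lemma 1, $\varphi_\Lambda$ is an isomorphism.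

**Step 4: the equivalence.** If $K(\zeta_p)/K$ is ramified, the conjecture holds over $K$ by Step 3. If it is unramified, Theorem A, case 1, with any non-abelian group of order $p^3$ gives a counterexample over $K$. $\blacksquare$

For an arbitrary $K$, Step 3 shows that $\Lambda$ has the Swan property whenever $\Lambda_N$ has only the trivial simple module; in scheme language, whenever $\mathcal G^0_k$ is unipotent, where $\mathcal G=\mathrm{Spec}\,A$ and $\mathcal G^0_k$ is the special fibre of its connected component.

## 8. Direct products of a $p$-group and a $p'$-group: proof of Theorem C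

**Necessity.** Suppose (i) and (ii) both fail. Then $K(\zeta_p)/K$ is unramified, and either $P$ is non-abelian or $K(\zeta_{p^t})/K(\zeta_p)$ is not totally ramified. Theorem A gives a Hopf order $\Lambda_0\subset K[P]$ without the Swan property. Then $\Lambda_0\otimes R[P']$ is a Hopf order in $K[G]$. Since $|P'|$ is a unit of $R$, it contains the central idempotent $\frac1{|P'|}\sum_{g\in P'}g$, which cuts out the direct factor $\Lambda_0$. So it does not have the Swan property.

**Sufficiency.** Under (i) use Theorem B. Assume (ii), and let $\Lambda$ be a Hopf order in $K[G]$ with dual $A$.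

**Step 1: $\Lambda=\Lambda_P\otimes R[P']$.** This separates the two factors. Let $N$ be the subgroup that Lemma 5 attaches to $A$. It is a $p$-group, so its projection to $P'$ is trivial and $N\subset P$. Hence $\mathrm{Map}(G/P,R)\subset\mathrm{Map}(G/N,R)\subset A$: the indicators $1_{Py}$, $y\in P'$, lie in $A$, and $A=\bigoplus_{y\in P'}1_{Py}A$. Restriction to $P$ maps $1_PA$ isomorphically onto the restriction $A_P$ of $A$ to $P$. Moreover $A$ is stable under the translations $(L_gf)(x)=f(gx)$, $g\in G$, because $f(g\lambda)\in R$ for $f\in A$, $\lambda\in\Lambda$. The translation $L_y$ carries functions supported on $Py$ to functions supported on $P$, so it maps $1_{Py}A$ onto $1_PA$. Therefore $A$ consists of all functions $f$ on $P\times P'$ such that $x\mapsto f(xy)$ lies in $A_P$ for each $y\in P'$; that is, $A=A_P\otimes\mathrm{Map}(P',R)$. Dualizing, with Lemma 6, part 1, gives the claim.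

**Step 2: reduction to $G=P$.** As $|P'|\in R^\times$, the algebra $R[P']$ is separable over $R$. Finite fields have trivial Brauer group, so $R[P']\cong\prod_jM_{n_j}(R_j)$ with $R_j$ the valuation ring of an unramified extension $K_j/K$. Hence $\Lambda\cong\prod_jM_{n_j}(\Lambda_P\otimes_RR_j)$. Morita equivalence identifies the map $\varphi$ of $M_n(\Gamma)$ with that of $\Gamma$, so it suffices to treat $\Lambda_P\otimes_RR_j$, a Hopf $R_j$-order in $K_j[P]$. Condition (ii) passes to $K_j$: with $F=K(\zeta_p)$, $E=K(\zeta_{p^t})$, the extension $FK_j/F$ is unramified and $E/F$ is totally ramified, so the ramification index satisfies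
$$e(EK_j/FK_j)=e(EK_j/F)\ge e(E/F)=[E:F]\ge[EK_j:FK_j].$$
So $EK_j/FK_j$ is totally ramified. We now write $K$ for $K_j$ and assume $G=P$, so that $\Lambda$ is commutative.

**Step 3: characters and their reductions.** We want to apply Lemma 4 to each local factor of $\Lambda=\prod_m\Lambda_m$; let $\kappa_m$ be the residue field of $\Lambda_m$. Put $K'=K(\zeta_{p^t})$, with valuation ring $R'$ and residue field $k'$, and $\hat P=\mathrm{Hom}(P,K'^\times)$. Each $\chi\in\hat P$ extends to a ring homomorphism $\chi:\Lambda\to R'$, with reduction $\bar\chi:\Lambda\to k'$. As $R'$ is a domain, $\chi$ is nonzero on exactly one factor $\Lambda_m$; we say that $\chi$ belongs to $m$. Since $K\otimes\Lambda=K[P]$ is the product of the fields $K(\chi)$ over the Galois orbits in $\hat P$, the field factors of $K\otimes\Lambda_m$ are the $K(\chi)$ with $\chi$ belonging to $m$. The image of $\bar\chi$ is a finite domain and a quotient of the local ring $\Lambda_m$, so it is $\kappa_m$. As $\chi(\Lambda)\subset R_{K(\chi)}$, this places $\kappa_m$ inside the residue field $l_\chi$ of $K(\chi)$.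

Now $K'[P]\cong\mathrm{Map}(\hat P,K')$, so Lemma 5 applies to the Hopf order $R'\otimes\Lambda$ and gives a subgroup $M\le\hat P$ with $\bar\chi=\bar\psi$ if and only if $\chi M=\psi M$. (A map $\bar e_\chi$ on $R'\otimes\Lambda$ is determined by its restriction $\bar\chi$ to $\Lambda$.)

**Step 4: the residue degrees.** Let $\chi$ belong to $m$, and let $p^r$ be the order of $\chi M$ in $\hat P/M$.

If $r=0$, then $\bar\chi=\bar1$, so the trivial character also belongs to $m$. Its reduction has image $k$ and $K(1)=K$. So $\kappa_m=k$, and the residue field $l_1=k$ has degree $1$ over $\kappa_m$.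

Let $r\ge1$. Let $\sigma\in\mathrm{Gal}(K'/K)$, with $\sigma(\zeta)=\zeta^{c(\sigma)}$ for $\zeta\in\mu_{p^t}$; then $\sigma\circ\chi=\chi^{c(\sigma)}$ on $P$. The automorphism $\bar\sigma$ of $k'$ induced by $\sigma$ fixes $\kappa_m=\bar\chi(\Lambda)$ pointwise if and only if $\bar\sigma\circ\bar\chi=\bar\chi$, that is, $\chi^{c(\sigma)-1}\in M$, that is, $c(\sigma)\equiv1\bmod p^r$, that is, $\sigma$ fixes $\zeta_{p^r}$. The fixed field of all $\sigma$ with $\bar\sigma|_{\kappa_m}=\mathrm{id}$ is the unramified extension of $K$ in $K'$ with residue field $\kappa_m$. So this extension is $K(\zeta_{p^r})$. It contains $K(\zeta_p)$; hence $\kappa_m\supset k_1$, the residue field of $K(\zeta_p)$. Every character belonging to $m$ has nontrivial class modulo $M$, since otherwise its reduction would be $\bar1$, the trivial character and hence all of $M$ would belong to $m$, and the kernels of $\bar\chi$ and $\bar1$ would both be the maximal ideal of the factor $m$, so $\kappa_m=k$ and $\bar\chi=\bar1$ as the only $R$-algebra map $\Lambda\to k'$ with that kernel, against $r\ge1$. So the argument applies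 to every character $\chi$ belonging to $m$: it has order $p^s$ with $1\le s\le t$, and $K(\chi)=K(\zeta_{p^s})$ lies between $K(\zeta_p)$ and $K(\zeta_{p^t})$. By (ii) its residue field is $l_\chi=k_1$. From $k_1\subset\kappa_m\subset l_\chi=k_1$ we get $[l_\chi:\kappa_m]=1$.

In both cases the greatest common divisor in Lemma 4 is $1$, so $\varphi_{\Lambda_m}$ is an isomorphism for all $m$, and so is $\varphi_\Lambda$. $\blacksquare$

## 9. Abelian Sylow subgroups and enough roots of unity: proof of Theorem D

Let $\zeta_e\in K$, let the Sylow $p$-subgroups of $G$ be abelian, and let $\Lambda$ be a Hopf order in $K[G]$. We reduce to elementary subgroups, which are nilpotent and so covered by Theorem C, by Brauer's induction theorem. For this we need induction over Hopf orders.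

**Step 1: induction.** Let $H\le G$. By Lemma 6, $\Lambda$ is a free right $\Lambda_H$-module, so $\mathrm{Ind}=\Lambda\otimes_{\Lambda_H}-$ is exact, preserves lattices, and becomes ordinary induction over $K$. If $M,N$ are $\Lambda$-modules, $\Lambda$ acts on $M\otimes_RN$ through $\Delta$.

**Step 2: the projection formula.** For a $\Lambda_H$-module $M$ and a $\Lambda$-module $N$,
$$\mathrm{Ind}(M\otimes_R\mathrm{Res}\,N)\cong\mathrm{Ind}(M)\otimes_RN,\qquad\lambda\otimes(m\otimes n)\mapsto\sum(\lambda_1\otimes m)\otimes\lambda_2n,\tag{2}$$
with inverse $(\lambda\otimes m)\otimes n\mapsto\sum\lambda_1\otimes(m\otimes S(\lambda_2)n)$. The first map is $\Lambda$-linear because $\Delta$ is multiplicative. It is well defined: for $h\in\Lambda_H$,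
$$\lambda h\otimes(m\otimes n)\mapsto\sum(\lambda_1h_1\otimes m)\otimes\lambda_2h_2n=\sum(\lambda_1\otimes h_1m)\otimes\lambda_2h_2n,$$
which is the image of $\lambda\otimes h(m\otimes n)$. The second is well defined:
$$\sum\lambda_1h_1\otimes(m\otimes S(h_2)S(\lambda_2)n)=\sum\lambda_1\otimes(h_1m\otimes h_2S(h_3)S(\lambda_2)n)=\sum\lambda_1\otimes(hm\otimes S(\lambda_2)n).$$
The composites are $\lambda\otimes(m\otimes n)\mapsto\sum\lambda_1\otimes(m\otimes S(\lambda_2)\lambda_3n)=\lambda\otimes(m\otimes n)$ and $(\lambda\otimes m)\otimes n\mapsto\sum(\lambda_1\otimes m)\otimes\lambda_2S(\lambda_3)n=(\lambda\otimes m)\otimes n$.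

**Step 3: lattices act on $G_0$.** Let $G_0^R(\Lambda)$ be the Grothendieck group of $\Lambda$-lattices for exact sequences. Lattices are $R$-free and exact sequences of lattices split over $R$, so $\otimes_R$ makes $G_0^R(\Lambda)$ act on $G_0(\Lambda)$; the class $[R]$ of the trivial lattice (action through $\varepsilon$) acts as the identity. We claim: *if $u\in G_0^R(\Lambda)$ has image $0$ in $G_0(K[G])$ and $S$ is simple, then $u\cdot[S]=0$.* Write $u=[M]-[N]$; then $KM\cong KN$, and after replacing $N$ by an isomorphic lattice $\pi^nN$ we may assume $N\subset M$. Let $X=M/N$ and $X[\pi]=\{x\in X:\pi x=0\}$. The snake lemma for multiplication by $\pi$ on $0\to N\to M\to X\to0$ gives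
$$0\to X[\pi]\to N/\pi N\to M/\pi M\to X/\pi X\to0,$$
and $0\to X[\pi]\to X\xrightarrow{\pi}X\to X/\pi X\to0$ gives $[X[\pi]]=[X/\pi X]$ in $T(\Lambda)$. So $[M/\pi M]=[N/\pi N]$ in $T(\Lambda)=G_0(k\otimes\Lambda)$. Since $M\otimes_RS=(M/\pi M)\otimes_kS$, and $-\otimes_kS$ is exact, $[M\otimes_RS]=[N\otimes_RS]$.

**Step 4: Brauer induction.** Since $\zeta_e\in K$, all representations over $\bar K$ of subgroups of $G$ are realizable over $K$, so $G_0(K[H])$ is the character ring of $H$ for each $H\le G$. By Brauer's induction theorem
$$1=\sum_H\mathrm{Ind}_H^G\psi_H\quad\text{in }G_0(K[G]),\qquad H\text{ elementary},\ \psi_H\in G_0(K[H]).$$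
Lift $\psi_H$ to $\tilde\psi_H\in G_0^R(\Lambda_H)$ by choosing lattices. Then $u=\sum_H\mathrm{Ind}\,\tilde\psi_H-[R]$ has image $0$ in $G_0(K[G])$. By Step 3 and (2), for each simple $\Lambda$-module $S$,
$$[S]=\sum_H\mathrm{Ind}(\tilde\psi_H)\cdot[S]=\sum_H\mathrm{Ind}\big(\tilde\psi_H\cdot[\mathrm{Res}\,S]\big).$$
Here $\tilde\psi_H\cdot[\mathrm{Res}\,S]$ is a combination of classes of torsion modules, so it lies in $\ker\varphi_{\Lambda_H}$.

**Step 5: elementary subgroups.** It remains to see that $\ker\varphi_{\Lambda_H}=0$. An elementary group is nilpotent, so $H=P_H\times P'_H$ with $P_H$ a $p$-group and $p\nmid|P'_H|$; by hypothesis $P_H$ is abelian. If $P_H\ne1$ has exponent $p^s$, then $p^s\mid e$, so $\zeta_{p^s}\in K$ and $K(\zeta_{p^s})=K(\zeta_p)=K$; condition (ii) of Theorem C holds, and $\ker\varphi_{\Lambda_H}=0$. If $P_H=1$, the $p$-subgroup that Lemma 5 attaches to the dual of $\Lambda_H$ is trivial, so that dual contains all indicator functions and equals $\mathrm{Map}(H,R)$. Hence $\Lambda_H=R[H]$, which has the Swan property by Swan's theorem.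

So $[S]=0$ in $G_0(\Lambda)$ for every simple $S$, and by Lemma 1 $\varphi_\Lambda$ is an isomorphism. $\blacksquare$
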